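# Strongly abelian algebras and the cardinalities of Jónsson algebras

## 1. Terms, subalgebras, and Jónsson algebras

We fix a language $L$ whose operation symbols are all finitary. Throughout, $\mu$ is an infinite cardinal and $L$ has at most $\mu$ symbols. The case to keep in mind is $\mu=\aleph_0$, a countable language.

A *term* always comes with a list of variables: $t(x_1,\dots,x_n)$ with $n\ge 1$, where the list contains every variable that occurs in $t$ and possibly others, called dummy variables. A constant is treated as a term with dummy variables. There are at most $\mu$ terms. For nonempty $U\subseteq A$, the subalgebra generated by $U$ is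
$$\mathrm{Sg}(U)=\{t(u_1,\dots,u_n): t\text{ a term},\ u_1,\dots,u_n\in U\}. \tag{1}$$
There are at most $\mu$ terms and at most $|U|+\aleph_0$ finite tuples from $U$, so
$$|\mathrm{Sg}(U)|\le |U|+\mu. \tag{2}$$

**Definition 1.** A *Jónsson algebra* is an infinite algebra $J$, in a countable language, which has no proper subalgebra of the same cardinality as $J$.

**Example 1.** Take $\omega$ with the predecessor operation $f(n+1)=n$, $f(0)=0$. A subalgebra that contains $n$ contains $0,1,\dots,n$, so an infinite subalgebra is all of $\omega$. This is a Jónsson algebra of size $\aleph_0$. By contrast, $\omega$ with the successor operation is not Jónsson, because $\{1,2,3,\dots\}$ is a proper infinite subalgebra.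

**Example 2.** There is one of size $\aleph_1$ as well. For each $\alpha<\omega_1$ the set $\alpha+1=\{\beta:\beta\le\alpha\}$ is nonempty and countable, so we can choose unary operations $f_0,f_1,f_2,\dots$ on $\omega_1$ with $\{f_n(\alpha):n<\omega\}=\alpha+1$ for every $\alpha$. A subalgebra containing $\alpha$ contains everything below $\alpha$. An uncountable subset of $\omega_1$ is unbounded, so it generates all of $\omega_1$.

We shall use the following textbook facts about an infinite cardinal $\kappa$. Recall that $\mathrm{cf}\,\kappa$ is the least size of a cofinal subset of $\kappa$, and that $\kappa$ is regular if $\mathrm{cf}\,\kappa=\kappa$ and singular otherwise. For instance, $\mathrm{cf}\,\aleph_\omega=\omega$.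

* (F1) The union of $\tau<\mathrm{cf}\,\kappa$ sets, each of size less than $\kappa$, has size less than $\kappa$. Indeed the sizes have a supremum $\sigma<\kappa$, and the union has size at most $\tau\cdot\sigma$ if one of these is infinite, and is finite otherwise.
* (F2) If a set of size $\kappa$ is split into $\tau<\mathrm{cf}\,\kappa$ pieces, some piece has size $\kappa$. This restates (F1).
* (F3) Successor cardinals are regular. So if $\kappa>\mu^+$ and $\mathrm{cf}\,\kappa\le\mu^+$, then $\kappa$ is singular, hence a limit cardinal, and $\kappa>\mu^{++}$.

## 2. The strongly abelian condition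

**Definition 2.** An algebra $A$ is *strongly abelian* if for every term $t(\bar x,\bar y)$ and all tuples $\bar a,\bar b,\bar c$ (of the length of $\bar x$) and $\bar u,\bar v$ (of the length of $\bar y$) from $A$,
$$t(\bar a,\bar u)=t(\bar b,\bar v)\ \Longrightarrow\ t(\bar c,\bar u)=t(\bar c,\bar v). \tag{3}$$
A variety is *strongly abelian* if every algebra in it is strongly abelian.

The hypothesis allows $\bar a$ and $\bar b$ to be different, which makes the condition strong.

**Example 3 (unary algebras).** If all operations are unary, each term depends on at most one variable. If that variable is not in $\bar y$, then $t(\bar c,\bar u)=t(\bar c,\bar v)$ holds always. If it is in $\bar y$, then $t(\bar x,\bar y)$ does not depend on $\bar x$, and the hypothesis of (3) already states the conclusion. So every unary algebra is strongly abelian.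

**Example 4 (a rectangular band).** Let $A=X\times X$ with $(p,q)*(p',q')=(p,q')$. By induction on terms, the value of a term has as first coordinate the first coordinate of its leftmost variable, and as second coordinate the second coordinate of its rightmost variable. Suppose $t(\bar a,\bar u)=t(\bar b,\bar v)$. If the leftmost variable lies in $\bar y$, the hypothesis says that the corresponding entries of $\bar u$ and $\bar v$ have the same first coordinate. If it lies in $\bar x$, then $t(\bar c,\bar u)$ and $t(\bar c,\bar v)$ both take their first coordinate from $\bar c$. The same holds for second coordinates, so $t(\bar c,\bar u)=t(\bar c,\bar v)$, and $A$ is strongly abelian.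

**Example 5 (Jónsson–Tarski algebras).** These have a binary $f$ and unary $l,r$ with $l(f(x,y))=x$, $r(f(x,y))=y$, $f(l(x),r(x))=x$; equivalently, $f$ is a bijection $A\times A\to A$ with inverse $(l,r)$. Using the first two identities to cancel an $l$ or $r$ applied to an $f$, one sees by induction that every term equals a tree of $f$'s whose leaves have the form $w(x_i)$, with $w$ a word in $l$ and $r$. Since $f$ is injective, the value of the tree determines the values of all its leaves. So if $t(\bar a,\bar u)=t(\bar b,\bar v)$, then $w(u_i)=w(v_i)$ at every leaf $w(y_i)$. Hence the trees for $t(\bar c,\bar u)$ and $t(\bar c,\bar v)$ have the same leaf values, and (3) holds.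

**Non-example.** A group $(G,+)$, even a commutative one, with two elements $u\ne v$ is not strongly abelian if it is commutative: for $t(x,y)=x+y$ we have $v+u=u+v$, yet $0+u\neq 0+v$.

## 3. Fibres that are unions of boxes

In Example 4 the fibre of $*$ over $(p,q)$ is $(\{p\}\times X)\times(X\times\{q\})$, a product of two sets. In Example 5 the fibre of $f$ over $b$ is $\{l(b)\}\times\{r(b)\}$. The next definition isolates this shape.

**Definition 3.** An algebra $A$ is *$\mu$-rectangular* if for every term $t(x_1,\dots,x_n)$ there are equivalence relations $E_{t,1},\dots,E_{t,n}$ on $A$ such that for every $b\in A$ the fibre $t^{-1}(b)\subseteq A^n$ is a union of at most $\mu$ boxes $B_1\times\dots\times B_n$, where each $B_i$ is an $E_{t,i}$-class.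

The relations depend on $t$ and $i$ but not on $b$. We call $B_i$ the $i$-th *side* of the box.

**Example 6 (rectangular but not strongly abelian).** Let $A$ be an infinite set and let $f:A\times A\to A$ satisfy $f(x,y)=f(x',y')$ if and only if $\{x,y\}=\{x',y'\}$; such an $f$ exists because $A$ has $|A|$ subsets with one or two elements. By induction on terms, for given $t$ and $b$ only finitely many assignments to the variables that occur in $t$ give the value $b$, since $b=f(c,d)$ has at most two solutions $(c,d)$. Let $E_{t,i}$ be equality if $x_i$ occurs in $t$, and the all-relation if $x_i$ is a dummy variable. Then each fibre is a finite union of boxes, so $A$ is $\mu$-rectangular for every $\mu$. It is not strongly abelian: for distinct $u,v$ we have $f(v,u)=f(u,v)$, and (3) would give $f(u,u)=f(u,v)$, which is false.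

**Lemma 1.** If $A$ is strongly abelian, then for every term $t$ there are equivalence relations $E_{t,i}$ such that every fibre $t^{-1}(b)$ is empty or a single box of $E_{t,i}$-classes. In particular $A$ is $\mu$-rectangular.

*Proof.* Put $u\,E_{t,i}\,v$ if replacing $u$ by $v$ in the $i$-th place never changes the value of $t$, whatever the other arguments are. In other words, $u$ and $v$ in place $i$ give the same function of the other arguments, so this is an equivalence relation. Suppose $t(a_1,\dots,a_n)=b$ and let $B_i$ be the $E_{t,i}$-class of $a_i$.

**The fibre lies in the box.** Let $t(a_1',\dots,a_n')=b$ and fix $i$. If $n=1$, then $t(a_1)=t(a'_1)$ says exactly $a_1\,E_{t,1}\,a_1'$. If $n\ge2$, apply (3) with $\bar y$ the $i$-th variable and $\bar x$ the remaining ones. The hypothesis is $t(\bar a,a_i)=t(\bar a',a_i')$, where $\bar a,\bar a'$ are the remaining entries. The conclusion is that $a_i$ and $a_i'$ in place $i$ give the same value for every choice $\bar c$ of the remaining entries, which is $a_i\,E_{t,i}\,a_i'$. So $a_i'\in B_i$ for all $i$.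

**The box lies in the fibre.** Let $a_i'\in B_i$ for all $i$. Replace $a_1$ by $a_1'$, then $a_2$ by $a_2'$, and so on. By the definition of $E_{t,i}$ no replacement changes the value, so $t(a_1',\dots,a_n')=b$. $\square$

## 4. Jónsson algebras above $\aleph_1$ in strongly abelian varieties

A variety is subalgebra distributive if the subalgebra lattice of each of its members is distributive. It is a known result, quoted in Jordan DuBeau's paper "Jónsson Jónsson-Tarski Algebras" (arXiv:2202.02460, 2022), that a subalgebra distributive variety cannot contain Jónsson algebras of cardinality greater than $\aleph_1$. The problem treated here has that paper as its source. It replaces distributivity by the condition of Definition 2: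

*Can a strongly abelian variety in a countable language contain a Jónsson algebra with cardinality greater than $\aleph_1$?*

The answer is no.

**Theorem A.** A strongly abelian algebra in a countable language which is a Jónsson algebra has cardinality at most $\aleph_1$. Hence no strongly abelian variety in a countable language contains a Jónsson algebra of cardinality greater than $\aleph_1$.

In other words, if $A$ is strongly abelian in a countable language and $|A|>\aleph_1$, then $A$ has a proper subalgebra of cardinality $|A|$. Only the single algebra $A$ has to be strongly abelian, not a whole variety, and the proof is in ZFC with no further hypothesis. The bound is sharp: Example 2 is a Jónsson algebra of size $\aleph_1$, and it lies in the variety of all algebras with countably many unary operations, which is strongly abelian by Example 3. After Theorem A we prove a stronger statement, Theorem B, and an exact classification, Theorem C.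

## 5. Unary algebras of size $\aleph_2$ by hand

Let $A$ have countably many unary operations and $|A|=\aleph_2$. We look for a proper subalgebra of size $\aleph_2$.

In a unary algebra $\mathrm{Sg}(U)=\bigcup_{u\in U}\mathrm{Sg}(\{u\})$, and each $\mathrm{Sg}(\{u\})$ is countable. To keep an element $b$ out of a subalgebra we must avoid exactly the set
$$\Sigma_b=\{a\in A: b\in\mathrm{Sg}(\{a\})\}.$$
The complement $Z_b=A\setminus\Sigma_b$ is a subalgebra if it is nonempty: if $b\notin\mathrm{Sg}(\{a\})$ and $a'\in\mathrm{Sg}(\{a\})$, then $b\notin\mathrm{Sg}(\{a'\})$. It omits $b$. If $A$ were Jónsson, then $|Z_b|\le\aleph_1$ for every $b$. Take $\aleph_1$ different elements $b$. The union of their sets $Z_b$ has size at most $\aleph_1$, so some $a\in A$ lies outside all of them. That means $a\in\Sigma_b$, that is, $b\in\mathrm{Sg}(\{a\})$, for uncountably many $b$. But $\mathrm{Sg}(\{a\})$ is countable, a contradiction.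

The argument rests on one count: *each $a$ lies in $\Sigma_b$ for only countably many $b$*. It also shows why $\aleph_1$ is exempt. In Example 2, $\Sigma_\beta=\{\alpha:\beta\le\alpha\}$ and $Z_\beta=\beta$ is countable, but the union of uncountably many $Z_\beta$ is all of $\omega_1$, so there is no element $a$ left to pick.

## 6. Where the count fails for a binary operation

Now let $A$ be strongly abelian with operations of any arity, and try the same argument. Fix $b$. By Lemma 1, each nonempty fibre $t^{-1}(b)$ is a box $B_1\times\dots\times B_n$. To prevent $t$ from producing $b$ it suffices to avoid one side of this box. So choose one side for each $t$ with $t^{-1}(b)\ne\emptyset$, and let $\Sigma_b$ be the union of the chosen sides. Then no term produces $b$ from elements outside $\Sigma_b$. If $A$ is Jónsson, $A\setminus\Sigma_b$ is small for every $b$, and with $|A|=\aleph_2$ we again find an $a$ that lies in $\Sigma_b$ for uncountably many $b$.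

This time there need be no contradiction. In the unary case, $a$ in the fibre of $t$ over $b$ meant $b=t(a)$, so $a$ and $t$ determined $b$. Now $a\in B_i$ says only that $a$ is one coordinate of some solution of $t(\bar x)=b$, and this does not determine $b$.

The rectangular band $A=X\times X$ shows that the count can really fail. Fix $p\in X$ and let $b_q=(p,q)$ for $q\in X$. For each term choose the side that belongs to the leftmost variable. If the leftmost and rightmost variables are different, this side is $\{p\}\times X$; if they are the same variable, it is $\{b_q\}$. Hence $\Sigma_{b_q}=\{p\}\times X$ for every $q$, and each point of $\{p\}\times X$ lies in $|X|$ many of these sets. (This algebra is not claimed to be Jónsson. What fails is the counting step.) A worse choice is possible too: if a term has a dummy variable and we choose its side, that side is all of $A$.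

So the sides must be chosen with care, and the elements $b$ must be chosen with care as well. The plan is as follows. Choose the $b$'s one after the other, along an increasing chain of small subalgebras $A_j$, with $b_j\notin A_j$. Because $A_j$ is closed under the operations, every box over $b_j$ has a side that *misses $A_j$*; choose such a side. Then put a point of each chosen side into all later $A_k$. From then on this side meets $A_k$, so it can never be chosen again. Two different sides for the same pair $(t,i)$ are two different classes of one equivalence relation, so they are disjoint, and the count is restored. The next two sections carry this out.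

## 7. Sides that avoid a subalgebra

The purpose of this section is to define, for a subalgebra $C$ and an element $b\notin C$, a set that must be avoided in order not to generate $b$, and that is disjoint from $C$.

Let $A$ be $\mu$-rectangular, $C\subseteq A$ a nonempty subalgebra, and $b\in A\setminus C$. For every term $t$ with $t^{-1}(b)\neq\emptyset$, fix a representation of $t^{-1}(b)$ as a union of at most $\mu$ boxes as in Definition 3. Consider one of these boxes, $B_1\times\dots\times B_n$. *Some side $B_i$ is disjoint from $C$.* Otherwise we could choose $c_i\in B_i\cap C$ for every $i$, and then $b=t(c_1,\dots,c_n)\in C$, since $C$ is a subalgebra; but $b\notin C$. Choose one such $i$ for each box.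

**Definition 4.** $\mathcal S(b,C)$ is the set of all resulting triples $(t,i,B_i)$, and $\Sigma(b,C)$ is the union of their third components.

**Example 7.** Let $A=X\times X$ be the rectangular band. If a nonempty subalgebra contains $(x,y)$ and $(x',y')$, it contains $(x,y')$, so it has the form $C=P\times Q$. Let $b=(p,q)$ with $p\notin P$ and $q\in Q$. For a term whose leftmost variable $x_i$ differs from its rightmost variable $x_j$, the box over $b$ has $i$-th side $\{p\}\times X$, $j$-th side $X\times\{q\}$, and all other sides equal to $A$. Only $\{p\}\times X$ misses $C$, so that side is chosen. If $i=j$, the chosen side is $\{b\}$. Hence $\Sigma(b,C)=\{p\}\times X$. Its complement $(X\setminus\{p\})\times X$ is a subalgebra that contains $C$ and omits $b$.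

The following three properties are all that we shall use.

* (i) $|\mathcal S(b,C)|\le\mu$, and for each triple $(t,i,B)\in\mathcal S(b,C)$ the set $B$ is a nonempty $E_{t,i}$-class.
* (ii) $C\cap\Sigma(b,C)=\emptyset$.
* (iii) If $\emptyset\neq U\subseteq A\setminus\Sigma(b,C)$, then $b\notin\mathrm{Sg}(U)$.

For (i): there are at most $\mu$ terms and at most $\mu$ boxes for each, and sides of boxes are equivalence classes. Property (ii) holds because every chosen side misses $C$. For (iii): suppose $b=t(u_1,\dots,u_n)$ with all $u_j\in U$. Then $(u_1,\dots,u_n)$ lies in one of the boxes of $t^{-1}(b)$. If $B_i$ is the chosen side of that box, then $u_i\in B_i\subseteq\Sigma(b,C)$, which contradicts $U\cap\Sigma(b,C)=\emptyset$.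

## 8. The count along a chain of subalgebras

This lemma restores the count that failed in Section 6.

**Lemma 2.** Let $A$ be $\mu$-rectangular and let $(A_j)_{j<\theta}$ be an increasing sequence of nonempty proper subalgebras. Let $b_j\in A\setminus A_j$, $\mathcal S_j=\mathcal S(b_j,A_j)$ and $\Sigma_j=\Sigma(b_j,A_j)$. Assume that
$$\text{whenever } j<k<\theta \text{ and } (t,i,B)\in\mathcal S_j,\ \text{we have } A_k\cap B\neq\emptyset. \tag{4}$$
Then every $a\in A$ belongs to $\Sigma_j$ for at most $\mu$ many $j$.

*Proof.* Fix $a$. For each $j$ with $a\in\Sigma_j$, pick a triple $(t_j,i_j,B_j)\in\mathcal S_j$ with $a\in B_j$. There are at most $\mu$ pairs $(t,i)$, so it suffices to show that $j\mapsto(t_j,i_j)$ is injective.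

Suppose that $j<k$ and $(t_j,i_j)=(t_k,i_k)=(t,i)$. Then $B_j$ and $B_k$ are classes of the same equivalence relation $E_{t,i}$, and both contain $a$. Hence $B_j=B_k$. By (4), $A_k\cap B_j\ne\emptyset$. By (ii), $A_k\cap B_k=\emptyset$. This is a contradiction. $\square$

In the rectangular band this works as follows. Suppose $\{p\}\times X$ is chosen at stage $j$. Then $A_k=P_k\times Q_k$ has $p\in P_k$ for all $k>j$. If a later $b_k$ has the form $(p,q')$, then $b_k\notin A_k$ forces $q'\notin Q_k$, and for a term with distinct leftmost and rightmost variables the chosen side must be $X\times\{q'\}$. The bad choices of Section 6 are no longer available.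

## 9. Proof of Theorem A

Only Lemmas 1 and 2 are needed, with $\mu=\aleph_0$. Suppose $A$ is a strongly abelian Jónsson algebra with $|A|=\kappa>\aleph_1$. By Lemma 1, $A$ is $\aleph_0$-rectangular.

**Step 1: the length of the chain.** We shall need $\aleph_1$ indices $j$ for which certain small sets have a small union. When $\mathrm{cf}\,\kappa=\omega_1$, sets $Z_j$ $(j<\omega_1)$ of size less than $\kappa$ might well have union $A$, so in that case we use a longer chain. Let
$$\theta=\begin{cases}\omega_1 & \text{if } \mathrm{cf}\,\kappa\neq\omega_1,\\ \omega_2&\text{if } \mathrm{cf}\,\kappa=\omega_1.\end{cases}$$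
In the second case $\kappa$ is singular and $\kappa>\aleph_2$, by (F3). In both cases, every $k<\theta$ satisfies $|k|\le\aleph_1<\kappa$.

**Step 2: building the chain.** The aim is to satisfy the hypotheses of Lemma 2. Fix $a_0\in A$. By recursion on $k<\theta$, let $A_k$ be the subalgebra generated by $a_0$ together with one chosen point of $B$ for every triple $(t,i,B)\in\mathcal S_j$, $j<k$. The points chosen for the triples in $\mathcal S_j$ are fixed once and for all after stage $j$. By (i) there are at most $|k|+\aleph_0$ generators, so (2) gives $|A_k|\le|k|+\aleph_0<\kappa$. So $A_k$ is a proper subalgebra, and we may choose $b_k\in A\setminus A_k$. Put $\mathcal S_k=\mathcal S(b_k,A_k)$ and $\Sigma_k=\Sigma(b_k,A_k)$. The generating sets increase with $k$, so the $A_k$ increase. They are nonempty because of $a_0$, and (4) holds by construction. Lemma 2 therefore says: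
$$\text{every } a\in A \text{ belongs to } \Sigma_j \text{ for at most countably many } j<\theta. \tag{5}$$

**Step 3: the complements are small.** This step uses the Jónsson property. Let $Z_j=A\setminus\Sigma_j$. By (ii), $Z_j\supseteq A_j\neq\emptyset$, and by (iii), $b_j\notin\mathrm{Sg}(Z_j)$. So $\mathrm{Sg}(Z_j)$ is a proper subalgebra. Since $A$ is Jónsson, $|\mathrm{Sg}(Z_j)|<\kappa$, and hence $|Z_j|<\kappa$.

**Step 4: uncountably many complements with a small union.** We claim that there is $J\subseteq\theta$ with $|J|=\aleph_1$ and $\bigl|\bigcup_{j\in J}Z_j\bigr|<\kappa$. There are three cases.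

* If $\mathrm{cf}\,\kappa>\omega_1$, take $J=\omega_1$ and use (F1).
* If $\mathrm{cf}\,\kappa=\omega$, let $(\lambda_n)_{n<\omega}$ be infinite cardinals below $\kappa$ and cofinal in $\kappa$. Each $j<\omega_1$ has some $n$ with $|Z_j|\le\lambda_n$. There are only countably many $n$, so one $n$ serves uncountably many $j$. Let $J$ be the set of $j$ with $|Z_j|\le\lambda_n$ for this $n$. The union has size at most $\lambda_n\cdot\aleph_1<\kappa$.
* If $\mathrm{cf}\,\kappa=\omega_1$, then $\theta=\omega_2$. Let $(\lambda_\xi)_{\xi<\omega_1}$ be infinite cardinals below $\kappa$ and cofinal in $\kappa$. Each $j<\omega_2$ has some $\xi$ with $|Z_j|\le\lambda_\xi$. Since $\aleph_2$ is regular, one $\xi$ serves $\aleph_2$ many $j$. Let $J$ consist of $\aleph_1$ of these. The union has size at most $\lambda_\xi\cdot\aleph_1<\kappa$.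

**Step 5: the contradiction.** Since $|A|=\kappa$, we may pick $a\in A\setminus\bigcup_{j\in J}Z_j$. Then $a\in\Sigma_j$ for all $j\in J$, which is uncountably many $j$. This contradicts (5). So no such $A$ exists. The statement about varieties follows, because every algebra in a strongly abelian variety is strongly abelian. $\square$

## 10. Free sets for small set mappings

Theorem A produces one proper subalgebra of full size. We next want a set $X$ of full size in which no element is generated by the others. The elements $b_j$ of a chain are candidates. By Lemma 2, each one lies in few of the earlier obstruction sets $\Sigma_j$, and we want to thin them out until none lies in another's obstruction set. The combinatorial tool is a special case of Hajnal's free set theorem, proved here in full.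

Let $g$ assign to each $\varepsilon<\kappa$ a subset $g(\varepsilon)\subseteq\varepsilon$. Call $H\subseteq\kappa$ *free* if $\delta\notin g(\varepsilon)$ for all $\delta,\varepsilon\in H$. For example, if $g(\varepsilon+1)=\{\varepsilon\}$ for every $\varepsilon$ and $g(\varepsilon)=\emptyset$ at $0$ and at limit ordinals, then the set of limit ordinals below $\kappa$ is free.

**Lemma 3.** Let $\kappa>\mu^+$ be a cardinal and let $g(\varepsilon)\subseteq\varepsilon$ with $|g(\varepsilon)|\le\mu$ for each $\varepsilon<\kappa$. Then there is a free set $H\subseteq\kappa$ with $|H|=\kappa$.

*Proof.*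

**Step 1: a coloring with $\mu^+$ colors.** Its purpose is to settle the case $\mathrm{cf}\,\kappa>\mu^+$. Define $c:\kappa\to\mu^+$ recursively: $c(\varepsilon)$ is the least ordinal below $\mu^+$ that is not in $\{c(\delta):\delta\in g(\varepsilon)\}$. Such an ordinal exists because this set has size at most $\mu$. If $\delta\in g(\varepsilon)$, then $c(\delta)\neq c(\varepsilon)$. So every set on which $c$ is constant is free. If $W\subseteq\kappa$ and $\mathrm{cf}|W|>\mu^+$, then by (F2) $c$ is constant on a subset of $W$ of size $|W|$. Hence:
$$\text{every } W\subseteq\kappa \text{ with } \mathrm{cf}|W|>\mu^+ \text{ has a free subset of size } |W|. \tag{6}$$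
With $W=\kappa$ this proves the lemma when $\mathrm{cf}\,\kappa>\mu^+$.

The coloring alone does not suffice in the remaining case. Let $\mu=\aleph_0$, $\kappa=\aleph_\omega$, $W_0=\omega_3$, $W_n=[\omega_{n+2},\omega_{n+3})$ for $n\ge1$, and $g(\varepsilon)=\{\min W_m:m<n\}$ for $\varepsilon\in W_n$. By induction on $n$, $c$ has the constant value $n$ on $W_n$, so all color classes have size less than $\kappa$. What is missing is a way to glue free sets from different blocks.

**Step 2: blocks.** Now let $\theta:=\mathrm{cf}\,\kappa\le\mu^+$. By (F3), $\kappa$ is a singular limit cardinal and $\kappa>\nu:=\mu^{++}$. We cut $\kappa$ into $\theta$ blocks of regular size. Choose by recursion successor cardinals $\kappa_\xi<\kappa$ $(\xi<\theta)$, cofinal in $\kappa$, with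
$$\kappa_\xi>\nu\quad\text{and}\quad \kappa_\xi>\lambda_\xi:=\sup_{\eta<\xi}\kappa_\eta .$$
This is possible: $\lambda_\xi<\kappa$ because $\xi<\mathrm{cf}\,\kappa$, and $\kappa$ is a limit cardinal, so we may take $\kappa_\xi$ to be the successor of the largest of $\nu$, $\lambda_\xi$ and the $\xi$-th member of a fixed cofinal sequence of cardinals. Let $W_\xi=[\lambda_\xi,\kappa_\xi)$. Since $\kappa_\eta\le\lambda_\xi$ for $\eta<\xi$, the blocks are pairwise disjoint, and all elements of $W_\eta$ lie below all elements of $W_\xi$ when $\eta<\xi$. Moreover $|W_\xi|=\kappa_\xi$, which is regular and larger than $\mu^+$. By (6) there is a free $V_\xi\subseteq W_\xi$ of size $\kappa_\xi$.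

**Step 3: slicing the blocks.** Inside each $V_\xi$ we now control which earlier elements are hit by $g$. We do this by cutting each block into $\nu$ slices: a single $g(\varepsilon)$ can meet slices with only few different indices. By recursion on $\xi<\theta$ we choose an ordinal $i_\xi<\nu$, a set $V_\xi'\subseteq V_\xi$ of size $\kappa_\xi$, and a partition $\{V_\xi^i:i<\nu\}$ of $V_\xi'$ into sets of size $\kappa_\xi$. At step $\xi$, for $\varepsilon\in V_\xi$ put
$$I(\varepsilon)=\Bigl\{i<\nu:\ g(\varepsilon)\cap\bigcup_{\eta<\xi}V_\eta^i\neq\emptyset\Bigr\},\qquad i(\varepsilon)=\sup\{i+1:i\in I(\varepsilon)\}.$$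
Each point of $g(\varepsilon)$ lies in at most one $V_\eta^i$, because the blocks are disjoint and the slices of one block are disjoint. So $|I(\varepsilon)|\le|g(\varepsilon)|\le\mu$. Since $\nu$ is regular and $\mu<\nu$, we get $i(\varepsilon)<\nu$. So $\varepsilon\mapsto i(\varepsilon)$ splits $V_\xi$, a set of regular size $\kappa_\xi>\nu$, into at most $\nu$ pieces. By (F2) there is $i_\xi<\nu$ such that
$$V_\xi'=\{\varepsilon\in V_\xi:i(\varepsilon)=i_\xi\}$$
has size $\kappa_\xi$. Partition $V_\xi'$ in any way into $\nu$ sets $V_\xi^i$ of size $\kappa_\xi$; this is possible because $\nu\cdot\kappa_\xi=\kappa_\xi$.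

**Step 4: gluing one slice from each block.** Since $\theta\le\mu^+<\nu$ and $\nu$ is regular, $i^*=\sup_{\xi<\theta}i_\xi<\nu$. Let
$$H=\bigcup_{\xi<\theta}V_\xi^{i^*}.$$
Then $|H|\ge\kappa_\xi$ for every $\xi$, so $|H|=\kappa$. To see that $H$ is free, suppose $\delta,\varepsilon\in H$ and $\delta\in g(\varepsilon)$. Then $\delta<\varepsilon$. They do not lie in the same $V_\xi$, which is free. So $\delta\in V_\eta^{i^*}$ and $\varepsilon\in V_\xi^{i^*}$ with $\eta\neq\xi$, and $\delta<\varepsilon$ forces $\eta<\xi$ by the order of the blocks. Then $g(\varepsilon)$ meets $V_\eta^{i^*}$, that is, $i^*\in I(\varepsilon)$. Hence $i^*<i(\varepsilon)=i_\xi\le i^*$, a contradiction. $\square$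

## 11. Independent sets of full size

**Theorem B.** Let $A$ be a $\mu$-rectangular algebra (for example, any strongly abelian algebra) in a language with at most $\mu$ symbols. Let $S\subseteq A$ with $|S|=\kappa>\mu^+$, and let $C\subseteq A$ with $|C|<\kappa$. Then there is $X\subseteq S$ with $|X|=\kappa$ such that
$$x\notin\mathrm{Sg}\bigl(C\cup(X\setminus\{x\})\bigr)\quad\text{for all }x\in X. \tag{7}$$
Consequently $\mathrm{Sg}(C\cup Y)\cap X=Y$ for all $Y\subseteq X$ with $C\cup Y\neq\emptyset$, and $Y\mapsto\mathrm{Sg}(C\cup Y)$ is an order-embedding of the nonempty subsets of $X$ into the subalgebras of $A$. In particular, if $|A|=\kappa>\mu^+$, then $A$ has $2^\kappa$ subalgebras of cardinality $\kappa$.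

*Proof.*

**Step 1: a chain of length $\kappa$.** We build the chain of Lemma 2 so that it also swallows $C$ and all earlier chosen elements. Fix $a_0\in A$. By recursion on $\delta<\kappa$, let $A_\delta$ be the subalgebra generated by $C\cup\{a_0\}\cup\{x_\gamma:\gamma<\delta\}$ together with one chosen point of $B$ for each $(t,i,B)\in\mathcal S_\gamma$, $\gamma<\delta$, where the points chosen for $\mathcal S_\gamma$ are kept at all later stages. By (i) and (2), $|A_\delta|\le|C|+|\delta|+\mu<\kappa$. Since $|S|=\kappa$, we may choose $x_\delta\in S\setminus A_\delta$. Put $\mathcal S_\delta=\mathcal S(x_\delta,A_\delta)$ and $\Sigma_\delta=\Sigma(x_\delta,A_\delta)$. The $x_\delta$ are distinct, because $x_\gamma\in A_\delta$ for $\gamma<\delta$ while $x_\delta\notin A_\delta$. The $A_\delta$ are nonempty, proper and increasing, and (4) holds.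

**Step 2: thinning to a free set.** Lemma 2, with $b_\delta=x_\delta$ and $a=x_\varepsilon$, shows that
$$g(\varepsilon):=\{\delta<\varepsilon:x_\varepsilon\in\Sigma_\delta\}$$
has size at most $\mu$ for every $\varepsilon<\kappa$. Let $H$ be a free set of size $\kappa$ given by Lemma 3, and put $X=\{x_\varepsilon:\varepsilon\in H\}$. Then $X\subseteq S$ and $|X|=\kappa$.

**Step 3: independence.** Let $\delta\in H$. We show that the set $U=C\cup\{a_0\}\cup(X\setminus\{x_\delta\})$ is disjoint from $\Sigma_\delta$, so that (iii) applies. The elements of $C\cup\{a_0\}\cup\{x_\gamma:\gamma<\delta\}$ lie in $A_\delta$, so they are not in $\Sigma_\delta$, by (ii). The remaining elements of $U$ are the $x_\varepsilon$ with $\varepsilon\in H$ and $\varepsilon>\delta$. For these, $\delta\notin g(\varepsilon)$ since $H$ is free, which says $x_\varepsilon\notin\Sigma_\delta$. So $U\cap\Sigma_\delta=\emptyset$, and (iii) gives $x_\delta\notin\mathrm{Sg}(U)$. Since $\mathrm{Sg}(C\cup(X\setminus\{x_\delta\}))\subseteq\mathrm{Sg}(U)$, this proves (7).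

The chain handles the elements before $\delta$ and freeness handles the elements after $\delta$.

**Step 4: the consequences.** Let $Y\subseteq X$ with $C\cup Y\neq\emptyset$. Clearly $Y\subseteq\mathrm{Sg}(C\cup Y)\cap X$. If $x\in X\setminus Y$, then $\mathrm{Sg}(C\cup Y)\subseteq\mathrm{Sg}(C\cup(X\setminus\{x\}))$, which does not contain $x$. So $\mathrm{Sg}(C\cup Y)\cap X=Y$.

For nonempty $Y,Y'\subseteq X$: if $Y\subseteq Y'$, then $\mathrm{Sg}(C\cup Y)\subseteq\mathrm{Sg}(C\cup Y')$. Conversely, if $\mathrm{Sg}(C\cup Y)\subseteq\mathrm{Sg}(C\cup Y')$, intersecting both sides with $X$ gives $Y\subseteq Y'$. So the map is an order-embedding.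

Finally let $|A|=\kappa$, and take $S=A$, $C=\emptyset$. The set $X$ has $2^\kappa$ subsets of size $\kappa$: split $X$ into two parts $X_0,X_1$ of size $\kappa$ and consider $X_0\cup Z$ for $Z\subseteq X_1$. By the order-embedding they generate $2^\kappa$ distinct subalgebras. Each contains a set of size $\kappa$ and is contained in $A$, so it has size $\kappa$. Since $A$ has only $2^\kappa$ subsets, $2^\kappa$ is the exact number of subalgebras of size $\kappa$. $\square$

## 12. The exact range of cardinalities

**Theorem C.** Let $\mu,\kappa$ be infinite cardinals. The following are equivalent: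

1. some strongly abelian variety in a language with at most $\mu$ symbols contains an algebra of cardinality $\kappa$ with no proper subalgebra of cardinality $\kappa$;
2. $\kappa\le\mu^+$.

In particular (case $\mu=\aleph_0$), the cardinalities of Jónsson algebras in strongly abelian varieties in countable languages are exactly $\aleph_0$ and $\aleph_1$.

*Proof.*

**(1) implies (2): full-size proper subalgebras above $\mu^+$.** Let $A$ be an algebra as in (1) and suppose $\kappa>\mu^+$. Apply Theorem B with $S=A$ and $C=\emptyset$, and pick $x\in X$. The subalgebra $\mathrm{Sg}(X\setminus\{x\})$ contains $X\setminus\{x\}$, so it has size $\kappa$, and it omits $x$. This contradicts (1).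

**(2) implies (1): ordinals with downward operations.** This generalizes Example 2. Consider the variety of all algebras with $\mu$ unary operations $f_\nu$ $(\nu<\mu)$. By Example 3 it is strongly abelian. Let $\kappa\le\mu^+$. For each $\alpha<\kappa$ we have $1\le|\alpha+1|\le\mu$, so we may define the operations on the set $\kappa$ with
$$\{f_\nu(\alpha):\nu<\mu\}=\alpha+1\quad\text{for every }\alpha<\kappa.$$
A subalgebra that contains $\alpha$ contains all $\beta\le\alpha$, so every subalgebra is an initial segment of $\kappa$. A subset of $\kappa$ that is bounded by some $\alpha<\kappa$ is contained in $\alpha+1$ and has size less than $\kappa$. So a subset of size $\kappa$ is unbounded, and it generates all of $\kappa$. Hence there is no proper subalgebra of size $\kappa$. $\square$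

**Remark.** The hypothesis $\kappa>\mu^+$ in Theorem B cannot be weakened to $\kappa\ge\mu^+$. Take the algebra just constructed with $\kappa=\mu^+$. It is strongly abelian, hence $\mu$-rectangular by Lemma 1. If $\alpha<\beta$, then $\alpha\in\beta+1\subseteq\mathrm{Sg}(\{\beta\})$, so of any two elements one lies in the subalgebra generated by the other. So there is not even a two-element set $X$ that satisfies (7).
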